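# Subloops of free Bol loops of exponent two

## 1. Eight involutions in a group of order sixteen

Let $D$ be the dihedral group of order $8$, generated by $r,s$ with $r^4=s^2=1$ and $srs=r^{-1}$. Let $c$ generate a group of order two, and put $\Gamma=D\times\langle c\rangle$ and $E=\{1,s\}$. Consider the eight elements
$$T=\{1,\ r^2,\ sr,\ sr^3,\ sc,\ sr^2c,\ src,\ sr^3c\}.$$
Multiplying $T$ on the left by $s$ gives $s,\ sr^2,\ r,\ r^3,\ c,\ r^2c,\ rc,\ r^3c$, and none of these lies in $T$. A right coset of $E$ has the form $\{g,sg\}$, so it contains at most one element of $T$. There are eight cosets and eight elements, so every coset contains exactly one. We may therefore multiply inside $T$: let $t\circ u$ be the unique element of $T$ in the coset $Etu$.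

Take $a=sr$ and $b=sc$. Then $ab=(srs)c=r^3c$, whose coset is $\{r^3c,sr^3c\}$, so $a\circ b=sr^3c$. Next, $ba=rc$, so $b\circ a=src$. Continuing,
$$(a\circ b)\circ a:\quad sr^3c\cdot sr=r^{-3}rc=r^2c,\ \text{ so }(a\circ b)\circ a=sr^2c,$$
$$a\circ(b\circ a):\quad sr\cdot src=(srs)rc=c,\ \text{ so }a\circ(b\circ a)=sc=b.$$
The operation is neither commutative nor associative, but it has a good deal of structure, and these definitions say which.

**Definition (loop).** A *loop* is a nonempty set $L$ with a binary operation such that for all $a,b\in L$ the equations $ax=b$ and $ya=b$ have unique solutions $x,y\in L$, with an element $1$ satisfying $1x=x=x1$ for all $x$. A *subloop* is a subset that contains $1$ and is closed under the product and under solving both equations. A *homomorphism* is a map preserving products; it then preserves $1$ (cancel in $f(1)f(1)=f(1)1$) and the solutions of both equations.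

**Definition (the variety).** A (right) *Bol loop* is a loop satisfying $x((yz)y)=((xy)z)y$. We write ${\bf B}_2$ for the variety of Bol loops of exponent two, that is, Bol loops with $xx=1$.

A group lies in ${\bf B}_2$ exactly when it is an elementary abelian $2$-group. The eight-element example is of another kind, by the following lemma.

**Lemma 1 (loops from transversals).** Let $G$ be a group, $H\le G$, and let $K\subseteq G$ contain $1$, consist of elements with square $1$, be invariant under conjugation by $G$, and meet every coset $Hg$ in exactly one element. Let $a*b$ be the unique element of $K\cap Hab$. Then $(K,*)\in{\bf B}_2$. Moreover $(y*z)*y=yzy$ for $y,z\in K$, and the bijection $K\to H\backslash G$, $a\mapsto Ha$, carries the map $x\mapsto x*b$ to the action of $b$ on cosets.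

*Proof.* By definition $H(a*b)=Hab=(Ha)b$, which is the last claim; so each map $x\mapsto x*b$ is bijective, and $y*a=b$ is uniquely solvable. Clearly $1*a=a=a*1$, and $a*a=1$ because $Haa=H$. For the other division, $a*x=b$ holds iff $ax\in Hb$, iff $axa^{-1}\in Hba^{-1}$. Since $aKa^{-1}=K$, the element $axa^{-1}$ must be the unique element of $K$ in $Hba^{-1}$, so exactly one $x\in K$ works. Finally $yzy=yzy^{-1}\in K$ and $H((y*z)*y)=H(y*z)y=Hyzy$, so $(y*z)*y=yzy$. Hence right multiplication by $(y*z)*y$ corresponds to the action of $yzy$, that is, to right multiplication by $y$, then by $z$, then by $y$. This is the Bol identity. ∎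

The set $T$ is the union of the conjugacy classes $\{1\},\{r^2\},\{sr,sr^3\},\{sc,sr^2c\},\{src,sr^3c\}$ and its elements have square $1$, so Lemma 1 applies. Call this loop $M_8$. It is generated by $a$ and $b$: besides $1,a,b$ and the elements $sr^3c,src,sr^2c$ above we get $b\circ(a\circ b)=sr^3$, since $sc\cdot sr^3c=r^3$, and $a\circ sr^3=r^2$, since $sr\cdot sr^3=r^2$. Note that $x(yx)=y$ holds for $(x,y)=(a,b)$ but fails for $(x,y)=(b,a)$, since $b\circ(a\circ b)=sr^3\ne a$.

**Definition (free).** For a set $X$, let $B(X)$ be the free loop of ${\bf B}_2$ on $X$: every map $X\to M$ with $M\in{\bf B}_2$ extends uniquely to a homomorphism $B(X)\to M$. A loop in ${\bf B}_2$ is *free* if it is isomorphic to $B(Y)$ for some set $Y$.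

Two cases are immediate. $B(\emptyset)=\{1\}$. And $B(\{x\})=\{1,x\}$ is the group of order two, since every $m\in M$ satisfies $mm=1$. When $|Y|\ge2$, the loop $B(Y)$ maps onto $M_8$ (send two generators to $a,b$ and the others to $1$), so $B(Y)$ is not commutative.

Now look at $A=\{1,r^2,sr,sr^3\}\subseteq M_8$. It is a subgroup of $\Gamma$ contained in $T$, so $\circ$ restricted to $A$ is the group product: $A$ is a subloop, a Klein four-group. It is commutative of order four, so it is not free. Thus subloops of loops in ${\bf B}_2$ need not be free. Can a Klein four-group sit inside a free loop $B(X)$? More generally, is every subloop of a free loop free?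

This depends on the variety. For vector spaces over $\mathbb F_2$ the answer is yes, as every subspace has a basis. For abelian groups satisfying $4x=0$ it is no: the free group $\mathbb Z/4$ contains $\{0,2\}$, whose order is not a power of $4$. In the variety of all loops every subloop of a free loop is free. For ${\bf B}_2$ the paper of Alexandre Grishkov, Marina Rasskazova and Giliard Souza dos Anjos, "Free Bol loops of exponent two" (arXiv:2203.00808, 2022), records that for $|X|>1$ some proper subloops of $B(X)$ are free, and conjectures that all subloops are. The conjecture is true.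

**Theorem 1.** Every subloop of a free Bol loop of exponent two is a free Bol loop of exponent two.

In particular no Klein four-group is a subloop of a $B(X)$. Theorem 2, in Section 11, is a stronger form with a rank formula.

## 2. Right multiplications are involutions

Permutations and group actions are written on the right. For $M\in{\bf B}_2$ let $R_y:x\mapsto xy$, let $S_M=\langle R_y:y\in M\rangle\le\mathrm{Sym}(M)$, and put $K_M=\{R_y:y\in M\}$. The Bol identity says
$$R_yR_zR_y=R_{(yz)y}.\tag{1}$$
With $z=1$ it gives $R_y^2=R_{yy}=1$, that is, $(xy)y=x$. Since $1R_y=y$, the map $y\mapsto R_y$ is injective. And since $R_y^{-1}=R_y$, (1) says that $K_M$ is invariant under conjugation by $S_M$.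

As an example, in $B(\{x,y\})$ let $u=(xy)x$. Then $R_u=R_xR_yR_x$, so $(xu)x=1R_xR_uR_x=1R_y=y$, and $x,u$ generate the whole loop. The endomorphism $\theta$ with $x\mapsto x$, $y\mapsto (xy)x$ satisfies $\theta^2=\mathrm{id}$ by this computation, so it is an automorphism and the loop is free on $\{x,u\}$. By contrast, $\{x,y,xy\}$ generates the loop but is not a free generating set. To prove a subloop free we have to find a suitable generating set, and a natural one may be too big.

## 3. Where the involutions of a free product run out

Lemma 1 suggests building $B(X)$ from a group in which the $R_x$, $x\in X$, satisfy no relations except $R_x^2=1$.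

For a set $I$ let $G(I)$ be the free product of groups $\langle i\rangle$ of order two, $i\in I$. By the normal form theorem its elements correspond uniquely to reduced words (no two adjacent letters equal). If $J\subseteq I$ then $G(J)\le G(I)$. A nonempty word is *cyclically reduced* if it is reduced and, when its length is at least $2$, its first and last letters differ. Let $K(I)$ consist of $1$ and all involutions of $G(I)$; it is invariant under conjugation.

**Lemma 2.** Every nontrivial element of $G(I)$ is conjugate to a cyclically reduced word. A cyclically reduced word of length at least $2$ has infinite order. Hence the involutions of $G(I)$ are exactly the conjugates of letters.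

*Proof.* If a reduced word of length at least $2$ begins and ends with the same letter $i$, conjugating by $i$ shortens it by two. This stops at a cyclically reduced word, as the element is not $1$. If $w$ is cyclically reduced of length $\ell\ge2$, then $w^n$ is reduced of length $n\ell$, so it is not $1$. An involution is thus conjugate to a word of length one. ∎

Try $X=\{x,y\}$ with $H=1$. The group $G(X)$ is infinite dihedral: its elements are the alternating words. Those of odd length are involutions, those of even length $\geq 2$ are not. So the coset of $xy$ contains no element of $K(X)$, and the product $x*y$ has nowhere to live. We must create an involution for it: adjoin a new letter $k$ and force $Hk=Hxy$ by putting $h=k(xy)^{-1}=kyx$ into $H$.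

What about $yx$? With $H=\langle kyx\rangle$ in $G(\{x,y,k\})$, the coset $Hyx$ contains
$$h^{-1}yx=(xyk)yx=(xy)\,k\,(xy)^{-1},$$
which is an involution. So $yx$ needs no new letter: $y*x$ will be $xykyx$. In general the process is: go through the group elements, adjoin a letter for each coset with no element of $K$, and repeat, because new letters make new elements. The danger is that adjoining a letter puts two elements of $K$ into one coset. The next section states the invariant that prevents this.

## 4. Good subgroups, and adjoining a letter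

**Definition (good).** Let $H\le G=G(I)$ and let $V=H\backslash G$ be the set of right cosets with base point $o=H$. Call $H$ *good* if

(a) no involution of $G$ fixes a point of $V$;

(b) every nontrivial element of $G$ fixes at most one point of $V$.

The stabilizer of $Hg$ is $g^{-1}Hg$. So $H$ is good iff $H$ contains no involution and $H\cap g^{-1}Hg\ne1$ implies $g\in H$. For instance, $H=1$ is good. The subgroup $H=\langle kx\rangle$ of $G(\{x,k\})$ is not: $x(kx)x=xk=(kx)^{-1}$, so $kx$ fixes both $H$ and $Hx$, while $x\notin H$. Here also $Hk=Hx$ contains two involutions.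

*Increasing unions.* Suppose $H_\alpha\le G(I_\alpha)$ is a chain of good subgroups, with $I_\alpha$ and $H_\alpha$ increasing. Then $H=\bigcup H_\alpha$ is good in $G(\bigcup I_\alpha)$. Indeed an involution of $H$ would lie in some $H_\alpha$. And if $1\ne h\in H$ and $ghg^{-1}\in H$, then for some $\alpha$ we have $h,ghg^{-1}\in H_\alpha$ and $g\in G(I_\alpha)$, whence $g\in H_\alpha$.

**Lemma 3.** If $H\le G(I)$ is good, every coset $Hg$ contains at most one element of $K(I)$.

*Proof.* Let $r,s\in K(I)$ with $or=os$. Then $rs$ fixes $o$, since $ors=oss=o$; and it fixes $or$, since $(or)rs=os=or$. If $or\neq o$, (b) gives $rs=1$, so $r=s$. If $or=o=os$, then $r=s=1$ by (a). ∎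

**Lemma 4 (adjoining a letter).** Let $H\le G=G(I)$ be good and let $d\in G$ with $d\notin HK(I)$. Let $I^+=I\sqcup\{k\}$. Then $H^+=\langle H,kd^{-1}\rangle$ is good in $G^+=G(I^+)$.

The hypothesis excludes the bad example above, which is the case $H=1$, $d=x\in K$.

*Proof.* Put $\delta=od$. Since $1\in K(I)$, we have $\delta\ne o$.

**Step 1: a candidate for the coset space.** We build a $G^+$-set $V^+$ by hand. Its points are the points of $V$, said to have depth $0$, and the pairs $(v,w)$ with $v\in V\setminus\{o,\delta\}$ and $w$ a nonempty reduced word in $I^+$ beginning with $k$, said to have depth equal to the length of $w$. On $V$ the letters of $I$ act as before; $k$ swaps $o$ and $\delta$, and sends $v\in V\setminus\{o,\delta\}$ to $(v,k)$. At a point of positive depth, a letter $i\in I^+$ sends $(v,w)$ to $(v,\mathrm{red}(wi))$, where $\mathrm{red}$ is reduction and $(v,k)k=v$.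

Each letter acts as an involutive permutation. None has a fixed point: on $V$ the letters of $I$ have none by (a), $k$ swaps $o\neq\delta$, and every other move changes the depth. So $G^+$ acts on $V^+$. The action is transitive, because $V$ is a single $G$-orbit and $(v,w)$ is reached from $v$ by reading $w$. Involutions of $G^+$ are conjugates of letters, so they fix no point. This is (a) for $V^+$.

**Step 2: closed paths stay in $V$.** We control fixed points by following words letter by letter. At a point $(v,w)$ of positive depth exactly one letter, the last letter of $w$, lowers the depth; all others raise it. Consider a closed path $p_j=p_{j-1}w_j$ $(1\le j\le m)$ with $p_m=p_0$.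

(c) If $w_1\cdots w_m$ is cyclically reduced and $m\ge2$, then all $p_j$ lie in $V$. Otherwise choose $p_j$ of maximal depth, which is positive; indices are modulo $m$. Then $p_jw_j=p_{j-1}$ and $p_jw_{j+1}=p_{j+1}$, and neither move raises the depth. So $w_j$ and $w_{j+1}$ both equal the unique depth-lowering letter at $p_j$, contradicting cyclic reducedness.

(c$'$) If $p_0=p_m=o$ and $w_1\cdots w_m$ is reduced, then all $p_j$ lie in $V$. The same argument applies, because a positive maximum is attained at some $0<j<m$.

**Step 3: the stabilizer of $o$ is $H^+$.** This identifies $V^+$ with $H^+\backslash G^+$. The subgroup $H$ fixes $o$, and $okd^{-1}=\delta d^{-1}=o$, so $H^+$ fixes $o$. Conversely let $g$ fix $o$. By (c$'$) the path from $o$ reading the reduced word of $g$ stays in $V$. Write $g=u_0ku_1k\cdots ku_s$ with $u_j\in G$. A $k$-step inside $V$ must swap $o$ and $\delta$, so the path is in $\{o,\delta\}$ before and after every $k$-step. Put $e_o=1$, $e_\delta=d$, so $oe_v=v$ for $v\in\{o,\delta\}$. A $k$-step $v\to v'$ has $e_vke_{v'}^{-1}\in\{kd^{-1},dk\}\subseteq H^+$, as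 $dk=(kd^{-1})^{-1}$. A segment $u_j:v\to v'$ with $v,v'\in\{o,\delta\}$ has $e_vu_je_{v'}^{-1}\in G$ fixing $o$, so it lies in $H$. The product of all these elements telescopes to $g$, since the path starts and ends at $o$. So $g\in H^+$.

**Step 4: condition (b) for $V^+$.** Suppose $1\neq g\in G^+$ fixes $p\ne q$ in $V^+$. Conjugating $g$ and moving $p,q$ accordingly, we may assume $g$ is cyclically reduced. By (a) its length is at least $2$, so by (c) the paths from $p$ and from $q$ stay in $V$. If $g\in G$, this contradicts (b) for $V$. Otherwise, after a cyclic permutation (again a conjugation), $g=ku_1ku_2\cdots ku_s$ with $1\ne u_j\in G$, and the paths still stay in $V$. As $p,pk,q,qk\in V$, we have $\{p,q\}=\{o,\delta\}=\{pk,qk\}$. The distinct points $pku_1,qku_1$ are again in $\{o,\delta\}$: if $s\ge2$ because the next $k$-step stays in $V$, and if $s=1$ because they are $p$ and $q$. So $u_1$ permutes $\{o,\delta\}$. If it fixes both points, (b) for $V$ gives $u_1=1$, a contradiction. If it swaps them, $u_1^2$ fixes both, so $u_1^2=1$ and $u_1\in K(I)$ with $ou_1=\delta=od$. Then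 $d\in Hu_1\subseteq HK(I)$, a contradiction. ∎

## 5. A model of $B(X)$ on a set of involutions

**Lemma 5.** For every set $X$ there are sets $X=I_0\subseteq I_1\subseteq I_2\subseteq\cdots$ and, for every $n\ge0$ and $k\in I_{n+1}\setminus I_n$, an element $d_k\in G_n:=G(I_n)$, such that the following holds. Put $I=\bigcup I_n$, $D=I\setminus X$, $G=G(I)$, $K=K(I)$, $h_k=kd_k^{-1}$ and $H=\langle h_k:k\in D\rangle$. Then $H$ is good and $G=HK$. Hence every coset $Hg$ contains exactly one element of $K$. Moreover, if $x\ne y$ in $X$, we can arrange that some $k\in I_1$ has $d_k=xy$.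

*Proof.* Start with $H_0=1$, good in $G_0$. Given a good $H_n\le G_n$, well-order $G_n=\{g_\alpha\}_{\alpha<\kappa}$ and build an increasing chain of good pairs $(J_\alpha,H^\alpha)$, beginning with $(I_n,H_n)$. At limits take unions. At step $\alpha$, if $g_\alpha\in H^\alpha K(J_\alpha)$, do nothing. Otherwise adjoin a new letter $k$, put $d_k=g_\alpha$, and replace $H^\alpha$ by $\langle H^\alpha,kd_k^{-1}\rangle$. In the second case $g_\alpha=(kd_k^{-1})^{-1}k\in H^{\alpha+1}K(J_{\alpha+1})$. All stages are good, by Lemma 4 and the remark on unions. Call the result $(I_{n+1},H_{n+1})$. All new $d_k$ lie in $G_n$, and $G_n\subseteq H_{n+1}K(I_{n+1})$. The union over $n$ is good and satisfies $G=HK$, and uniqueness is Lemma 3. For the last claim, let $xy$ come first in the well-ordering of $G_0$: it has infinite order, so $xy\notin K(X)=H_0K(X)$ and a letter is adjoined. ∎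

Fix this data; $V=H\backslash G$ and $o=H$. By Lemma 1, $(K,*)$ with $a*b\in K\cap Hab$ is a loop in ${\bf B}_2$, and $(y*z)*y=yzy$.

**Proposition 6.** $(K,*)$ is free on $X$. So $B(X)\cong(K,*)$.

*Proof.*

**Step 1: $X$ generates.** Let $L_1$ be the subloop generated by $X$. We show $I_n\subseteq L_1$ by induction on $n$. Let $k\in I_{n+1}\setminus I_n$ and $d_k=i_1\cdots i_m$ with $i_j\in I_n$. As $h_k\in H$, we have $ok=od_k=oi_1\cdots i_m$. By Lemma 1 this says $k=(\cdots((1*i_1)*i_2)*\cdots)*i_m\in L_1$. So $I\subseteq L_1$. In the same way every $a\in K$, written as a word in $I$, is a left-normed product of letters. Hence $L_1=K$, and homomorphisms out of $K$ are determined by their values on $X$.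

**Step 2: maps from $X$ extend.** Let $M\in{\bf B}_2$ and $f_0:X\to M$. Define a homomorphism $\Phi:G\to S_M$ level by level, by $\Phi(x)=R_{f_0(x)}$ for $x\in X$ and $\Phi(k)=R_{1\Phi(d_k)}$ for $k\in D$. This is legitimate, since each $R_y$ has square $1$ and $d_k$ involves only letters of earlier level. Then $1\Phi(k)=1\Phi(d_k)$, so $\Phi(h_k)$ fixes $1$, and hence so does $\Phi(H)$. Therefore $f(a)=1\Phi(a)$ depends only on $Ha$. For $a\in K$, the permutation $\Phi(a)$ is $1$ or a conjugate of some $\Phi(i)\in K_M$, so $\Phi(a)\in K_M$; evaluating at $1$ gives $\Phi(a)=R_{f(a)}$. Hence for $a,b\in K$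
$$f(a*b)=1\Phi(ab)=f(a)\Phi(b)=f(a)f(b),$$
and $f(x)=f_0(x)$ for $x\in X$. ∎

From now on $L=(K,*)=B(X)$.

## 6. The tree of a subloop

Let $L'\subseteq K$ be a subloop, and put $G'=\langle L'\rangle\le G$ and $H'=H\cap G'$.

**Lemma 7.**
$$G'=H'L',\qquad K\cap G'=L'.\tag{2}$$

*Proof.* For $a,b\in L'$ we have $Hba=H(b*a)$ with $b*a\in L'$. So $HL'$ is closed under right multiplication by $L'$. As $L'$ consists of elements of square $1$ and generates $G'$, we get $HG'=HL'$. If $g\in G'$, then $Hg=Hb$ for some $b\in L'$, and $gb^{-1}\in H\cap G'=H'$. If moreover $g\in K$, then $g=b$ by Lemma 3. ∎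

Let $C_0=G'\backslash G$ with its right $G$-action, and $c_0=G'$.

**Definition (walls and the graph $C$).** A pair $(c,i)\in C_0\times I$ is a *wall* if $ci=c$; $W$ is the set of walls. The graph $C$ has vertex set $C_0$ and, for each $i$ and each $c$ with $ci\ne c$, one edge $\{c,ci\}$ of colour $i$ (the pairs $(c,i)$ and $(ci,i)$ give the same edge).

*Example.* Let $L'=\{1,x\}$ with $x\in X$, so $G'=\{1,x\}$. Every coset is $G'g$ with $g$ reduced and not beginning with $x$. It is fixed by $i$ iff $gig^{-1}=x$. If $g\ne1$ does not end in $i$, then $gig^{-1}$ is reduced of length at least $3$. If $g=g_1i$, then $gig^{-1}=g_1ig_1^{-1}$ is reduced and begins with the first letter of $g$, which is not $x$. So $g=1$, $i=x$, and $(c_0,x)$ is the only wall. For the two colours $x,y$ alone, the component of $c_0$ is a ray $c_0 - c_0y - c_0yx - \cdots$ with the wall at its end.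

**Lemma 8.** (i) $C$ is a tree. (ii) For $c\in C_0$ let $\tau_c\in G$ be the label of the geodesic in $C$ from $c_0$ to $c$. Then $G'$ is the free product of the groups of order two generated by $r_w=\tau_ci\tau_c^{-1}$, $w=(c,i)\in W$.

*Proof.*

**Step 1: every edge is a bridge, which gives (i).** $C$ is connected since $G$ is transitive on $C_0$, and no edge joins a vertex to itself. Fix an edge $\varepsilon$ with a direction. For a word $u$ let $N(u)$ be the number of forward minus backward traversals of $\varepsilon$ by the path from $c_0$ reading $u$. Inserting $ii$ at some place either rests twice at a wall or crosses an edge and returns, so it does not change $N$. Hence $N$ is defined on $G$, and on $G'=\mathrm{Stab}(c_0)$ it is a homomorphism to $\mathbb Z$. It vanishes on involutions, and $G'$ is generated by $L'$, which consists of $1$ and involutions. So $N|_{G'}=0$. If $\varepsilon$ were not a bridge, we could go from $c_0$ to one end of $\varepsilon$ avoiding $\varepsilon$, cross it, and return to $c_0$ avoiding $\varepsilon$. The label of this path would be an element of $G'$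 with $N=\pm1$, a contradiction. A connected graph without edges from a vertex to itself in which every edge is a bridge is a tree.

**Step 2: the $r_w$ generate $G'$.** Clearly $r_w\in G'$, as $c_0\tau_ci\tau_c^{-1}=c_0$, and $r_w$ is conjugate to a letter. Let $g=i_1\cdots i_m\in G'$ and $c_j=c_0i_1\cdots i_j$, so $c_m=c_0$. As $\tau_{c_0}=1$,
$$g=\prod_{j=1}^m\tau_{c_{j-1}}i_j\tau_{c_j}^{-1}.$$
If $c_{j-1}\neq c_j$, these vertices are joined by an edge of colour $i_j$ in the tree $C$, so one of the two geodesics is the other followed by $i_j$ and the factor is $1$. If $c_{j-1}=c_j$, the factor is $r_{(c_{j-1},i_j)}$.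

**Step 3: there are no further relations.** Let $m\ge1$, $w_j=(c_j,i_j)\in W$ and $w_j\ne w_{j+1}$. Then
$$r_{w_1}\cdots r_{w_m}=\tau_{c_1}\,i_1\,(\tau_{c_1}^{-1}\tau_{c_2})\,i_2\cdots i_m\,\tau_{c_m}^{-1},$$
and $\tau_{c_j}^{-1}\tau_{c_{j+1}}$ equals the label of the geodesic from $c_j$ to $c_{j+1}$: go back to $c_0$, then out, and cancel the common part. Labels of geodesics are reduced, since repeating a colour would backtrack. A geodesic moves along edges only, and $c_j$ has no edge of colour $i_j$. So a geodesic ending at $c_j$ does not end with the letter $i_j$, and one starting at $c_j$ does not start with it. If $c_j=c_{j+1}$, the geodesic is empty but $i_j\ne i_{j+1}$. Hence the whole word is reduced and nonempty, so it is not $1$. ∎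

By Lemma 2 applied to the free product $G'$, every involution of $G'$ is conjugate in $G'$ to some $r_w$.

## 7. Homomorphisms out of a subloop as a system of equations

A first guess, in the spirit of subgroups of free products, is that $L'$ is free on $\{r_w:w\in W\}$. These elements do lie in $K\cap G'=L'$ and generate it: each involution of $L'$ arises from some $r_w$ by repeated conjugation by elements $r_{w'}$, and $srs=(s*r)*s$. But they are too many. For $L'=K$ the tree is a point and the $r_w$ are all letters $i\in I$, including a $k$ with $d_k=xy$, for which $k=x*y$. We must account for the relations imposed by $H'$.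

So let us describe all homomorphisms from $L'$ to an arbitrary $M\in{\bf B}_2$. The goal is a natural bijection $\mathrm{Hom}(L',M)\cong M^Y$ for some set $Y$. This suffices by **Yoneda's lemma**: if $\mathrm{Hom}(A,-)$ and $\mathrm{Hom}(B,-)$ are naturally isomorphic, then $A\cong B$ (the elements corresponding to $\mathrm{id}_A$ and $\mathrm{id}_B$ are mutually inverse maps). We call a functor from ${\bf B}_2$ to sets *free on $Y$* if it is naturally isomorphic to $M\mapsto M^Y$.

Let $\varphi:W\to M$ be any map. It determines uniquely a map $(c,g)\mapsto\Phi[c,g]\in S_M$ on $C_0\times G$ with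
$$\Phi[c,gg']=\Phi[c,g]\,\Phi[cg,g'],\qquad \Phi[c,i]=\begin{cases}R_{\varphi(c,i)}&(c,i)\in W,\\1&\text{otherwise.}\end{cases}\tag{3}$$
Indeed, define it on words by multiplying along the path from $c$. Inserting $ii$ changes nothing, because $\Phi[c,i]\Phi[ci,i]=1$: at a wall this is $R_y^2=1$, and if $(c,i)$ is not a wall then neither is $(ci,i)$. In short, the path collects an $R_{\varphi(w)}$ whenever it bumps into the wall $w$. If $\alpha:M\to M'$ is a homomorphism and $\varphi'=\alpha\varphi$, then $\alpha(z\Phi[c,g])=\alpha(z)\Phi'[c,g]$ for $z\in M$.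

Let $\Delta=c_0H\subseteq C_0$.

**Proposition 9.** $\mathrm{Hom}(L',M)$ is in bijection, naturally in $M$, with the set of pairs $(\varphi,P)$, $\varphi:W\to M$, $P:\Delta\to M$, such that $P(c_0)=1$ and
$$P(ch_k)=P(c)\,\Phi[c,h_k]\qquad(c\in\Delta,\ k\in D).\tag{4}$$

*Proof.*

**Step 1: $\varphi$ amounts to a homomorphism on $G'$.** The map $\Phi_0=\Phi[c_0,\cdot\,]|_{G'}$ is a homomorphism $G'\to S_M$. Geodesics meet no walls, so $\Phi_0(r_w)=R_{\varphi(w)}$. By Lemma 8 and the injectivity of $y\mapsto R_y$, the assignment $\varphi\mapsto\Phi_0$ is a bijection onto the homomorphisms $G'\to S_M$ sending each $r_w$ into $K_M$.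

**Step 2: what (4) says about $\Phi_0$.** Condition (4) at the point $ch_k^{-1}$ gives $P(ch_k^{-1})=P(c)\Phi[ch_k^{-1},h_k]^{-1}=P(c)\Phi[c,h_k^{-1}]$. Since the $h_k$ generate $H$, (4) is equivalent to $P(ch)=P(c)\Phi[c,h]$ for all $c\in\Delta$, $h\in H$. With $P(c_0)=1$ this forces $P(c_0h)=1\Phi[c_0,h]$. The stabilizer of $c_0$ in $H$ is $H'$, and $\Phi[c_0,h'h]=\Phi_0(h')\Phi[c_0,h]$ for $h'\in H'$. So this $P$ is well defined iff $\Phi_0(H')$ fixes $1\in M$, and then it satisfies (4). Thus pairs $(\varphi,P)$ as in the proposition correspond to those $\varphi$ for which $\Phi_0(H')$ fixes $1$.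

**Step 3: from such a $\varphi$ to a homomorphism.** Put $f(a)=1\Phi_0(a)$ for $a\in L'$. Each $a\in L'\setminus\{1\}$ is conjugate in $G'$ to some $r_w$, so $\Phi_0(a)\in K_M$ and $\Phi_0(a)=R_{f(a)}$; this also holds for $a=1$. For $a,b\in L'$ we have $a*b\in Hab\cap G'=H'ab$, so
$$f(a*b)=1\Phi_0(a)\Phi_0(b)=f(a)f(b).$$

**Step 4: from a homomorphism to a $\varphi$.** Let $f:L'\to M$ be a homomorphism and put $\varphi(w)=f(r_w)$; recall $r_w\in K\cap G'=L'$. Then $\Phi_0(r)=R_{f(r)}$ for $r=r_w$. If it holds for $r,s\in L'$, then it holds for $srs=(s*r)*s$, by (1):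
$$\Phi_0(srs)=R_{f(s)}R_{f(r)}R_{f(s)}=R_{(f(s)f(r))f(s)}=R_{f(srs)}.$$
Every involution in $L'$ arises from some $r_w$ by successive conjugations by elements $r_{w'}$, so $\Phi_0(r)=R_{f(r)}$ for all $r\in L'$. Next we claim $f(b)=1\Phi_0(g)$ whenever $g\in G'$, $b\in L'$, $Hg=Hb$; we use induction on the length of $g$ as a product of elements of $L'$. For $g=1$ we have $b=1$. If $g=g_1s$ with $s\in L'$, then $Hg_1=Hb_1$ for some $b_1\in L'$ by (2), and $Hg=Hb_1s=H(b_1*s)$, so $b=b_1*s$ and $f(b)=f(b_1)f(s)=1\Phi_0(g_1)\Phi_0(s)=1\Phi_0(g)$. For $g\in H'$ and $b=1$ this says that $\Phi_0(H')$ fixes $1$.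

**Step 5: the constructions are inverse and natural.** Starting from $f$ we get back $1\Phi_0(a)=1R_{f(a)}=f(a)$. Starting from $\varphi$ we get back $1\Phi_0(r_w)=\varphi(w)$, and $P$ is determined by $\varphi$. For $\alpha:M\to M'$, the homomorphism $\alpha f$ gives $\alpha\varphi$, and $\alpha P$ satisfies (4) for $\alpha\varphi$. ∎

## 8. One equation per edge

Let us try to solve (4) one equation at a time. Write $\Phi[c,h_k]=\Phi[c,k]\,\Phi[ck,d_k^{-1}]$.

*At a wall*, $ck=c$, and (4) reads
$$P(c)\cdot\varphi(c,k)=P(cd_k^{-1})\,\Phi[c,d_k^{-1}]^{-1}.\tag{5}$$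
The unknown $\varphi(c,k)$ appears on the left. Since $d_k$ involves only letters from earlier levels than $k$, it does not appear on the right. As $M$ is a loop, (5) determines $\varphi(c,k)$ and imposes nothing else. For $L'=K$ every equation is of this kind: the values $\varphi(c_0,x)$, $x\in X$, are free and all others follow.

*Away from walls*, $ck\ne c$ and $\Phi[c,k]=1$. Put $c'=ch_k$, so $c'd_k=ck$ and $\Phi[c',d_k]\Phi[ck,d_k^{-1}]=1$. Then (4) reads
$$P(c)=P(ch_k)\,\Phi[ch_k,d_k].\tag{6}$$
Here the equation-by-equation method stops. There is no unknown $\varphi(c,k)$ to absorb the equation, so (6) is a genuine constraint between data near $c$ and data near $ck$. For $L'=\{1\}$ every equation is of this kind: there are no walls, $\Delta=H$ in $C_0=G$, and (6) says $P(h)=P(hh_k)$.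

The equation (6) belongs to the edge $\{c,ck\}$ of the tree $C$, and a system of one equation per edge of a tree can be solved outward from a root. But the edge $\{e,ek\}$ carries (6) for $c=e$ if $e\in\Delta$, and also for $c=ek$ if $ek\in\Delta$. Two equations across one edge would be one too many: we shall see that the far side can be adjusted to meet one prescribed value. The following lemma excludes this.

**Lemma 10 (key lemma).** If $c\in\Delta$, $r\in K$ and $cr\in\Delta$, then $cr=c$.

*Proof.* Write $c=G'p$ and $cr=G'q$ with $p,q\in H$. Then $\gamma=prq^{-1}\in G'$, and since $p,q\in H$,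
$$H\gamma=Hrq^{-1}=H\,qrq^{-1}.$$
By (2), $\gamma=h'b$ with $h'\in H'$ and $b\in L'$, so $H\gamma=Hb$. Thus $b$ and $qrq^{-1}$ are elements of $K$ in the same coset of $H$, and Lemma 3 gives $qrq^{-1}=b\in G'$. Hence $(cr)r=G'qr=G'(qrq^{-1})q=G'q=cr$. As $(cr)r=c$, we get $c=cr$. ∎

## 9. Prescribing one value by translation

We organize the equations by levels.

**Definition (pieces).** A *level-$n$ piece* is a $G_n$-orbit $Q\subseteq C_0$. Equivalently, it is the vertex set of a component of the subgraph of $C$ formed by the edges with colours in $I_n$.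

So each piece spans a subtree. An edge with colour outside $I_n$ never joins two vertices of one level-$n$ piece: together with a path inside the piece it would form a closed path crossing that edge exactly once, and every edge of $C$ is a bridge. For $L'=K$ there is one piece, a point, at every level. For $L'=\{1\}$ the level-$n$ pieces are the cosets $gG_n$.

Put $D_n=I_n\setminus X$ and $W_n(Q)=\{(c,i)\in W:c\in Q,\ i\in I_n\}$. For $k\in D_n$ we have $h_k\in H\cap G_n$, so $h_k$ preserves $\Delta\cap Q$. Let $\mathrm{Sol}_n(Q)(M)$ be the set of pairs $\sigma=(\varphi,P)$ with $\varphi:W_n(Q)\to M$ and $P:\Delta\cap Q\to M$ satisfying (4) for $c\in\Delta\cap Q$, $k\in D_n$; here $\Phi[c,g]$ is defined for $c\in Q$, $g\in G_n$. For $c\in\Delta\cap Q$ let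
$$F_{Q,c}(M)=\{\sigma\in\mathrm{Sol}_n(Q)(M):P(c)=1\}.$$
These are functors from ${\bf B}_2$ to sets, a homomorphism $\alpha$ acting by $\alpha\sigma=(\alpha\varphi,\alpha P)$.

**Definition (translation).** For $y\in M$ put $\sigma^y=(\varphi^y,P^y)$ with $\varphi^y(w)=(y\varphi(w))y$ and $P^y(c)=P(c)y$.

**Lemma 11.** Translation maps $\mathrm{Sol}_n(Q)(M)$ to itself, $(\sigma^y)^y=\sigma$, and $\alpha(\sigma^y)=(\alpha\sigma)^{\alpha(y)}$ for homomorphisms $\alpha$. Moreover, for $c,c'\in\Delta\cap Q$ and $g\in G_n$:

(T1) $\sigma\mapsto(P(c),\sigma^{P(c)})$ is a natural bijection $\mathrm{Sol}_n(Q)(M)\to M\times F_{Q,c}(M)$.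

(T2) Put $\mathrm{ev}(\sigma)=P(c')\Phi[c',g]$. For $x\in M$ the map $\sigma\mapsto(\sigma^y)^x$, $y=\mathrm{ev}(\sigma)$, is a bijection, natural in $(M,x)$, from $F_{Q,c'}(M)$ to $\{\sigma\in\mathrm{Sol}_n(Q)(M):\mathrm{ev}(\sigma)=x\}$.

*Proof.*

**Step 1: the effect on $\Phi$.** By (1), $R_{\varphi^y(w)}=R_yR_{\varphi(w)}R_y$. Multiplying along paths and using $R_y^2=1$,
$$\Phi^y[c,g]=R_y\,\Phi[c,g]\,R_y.\tag{7}$$
Hence $P^y(c)\Phi^y[c,h_k]=P(c)R_yR_y\Phi[c,h_k]R_y=P(ch_k)y=P^y(ch_k)$, so $\sigma^y$ is again a solution. Applying $y$ twice returns $P$, since $(P(c)y)y=P(c)$, and returns $\varphi$, since $R_yR_yR_{\varphi(w)}R_yR_y=R_{\varphi(w)}$. Compatibility with $\alpha$ is clear from the formulas.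

**Step 2: (T1).** The value of $\sigma^{P(c)}$ at $c$ is $P(c)P(c)=1$. The inverse is $(y,\sigma)\mapsto\sigma^y$: the value of $\sigma^y$ at $c$ is $1y=y$, and $(\sigma^y)^y=\sigma$.

**Step 3: (T2).** By (7), $\mathrm{ev}(\sigma^y)=P(c')R_yR_y\Phi[c',g]R_y=\mathrm{ev}(\sigma)y$. So for $y=\mathrm{ev}(\sigma)$ we have $\mathrm{ev}(\sigma^y)=yy=1$ and $\mathrm{ev}((\sigma^y)^x)=x$: the map lands where it should. For the inverse, let $\mathrm{ev}(\sigma')=x$, let $y$ be the value at $c'$ of the $P$-part of $\sigma'^x$, and send $\sigma'$ to $(\sigma'^x)^y$, whose value at $c'$ is $yy=1$. To check one composite, let $\sigma\in F_{Q,c'}(M)$, $y=\mathrm{ev}(\sigma)$ and $\sigma'=(\sigma^y)^x$. Then $\sigma'^x=\sigma^y$, whose value at $c'$ is $1y=y$, and $(\sigma^y)^y=\sigma$. For the other, $\mathrm{ev}(\sigma'^x)=xx=1$, so $\rho=(\sigma'^x)^y$ has $\mathrm{ev}(\rho)=y$, and $(\rho^y)^x=(\sigma'^x)^x=\sigma'$. Naturality follows from $\alpha(\sigma^y)=(\alpha\sigma)^{\alpha(y)}$ and $\alpha(\mathrm{ev}(\sigma))=\mathrm{ev}(\alpha\sigma)$. ∎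

(T2) is what we need for an edge: the solutions on a piece with *one* prescribed value of type $\mathrm{ev}$ look just like the solutions with $P(c')=1$, whatever the prescribed value is.

## 10. Solving outward from a root, level by level

To keep count of the free parameters, let
$$\mathrm{Irr}_n(Q)=\{(c,i)\in W_n(Q):\ i\in X\ \text{or}\ c\notin\Delta\},$$
the walls not determined by an equation (5). Let $N_n(Q)$ be the graph on $\Delta\cap Q$ with an edge $c - ch_k$ for each $c\in\Delta\cap Q$, $k\in D_n$ with $ck\ne c$; its edges stand for the equations (6). Let $\pi_n(Q)$ be its set of components and $[c]$ the component of $c$.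

**Proposition 12.** For every $n$, every level-$n$ piece $Q$ and every $c\in\Delta\cap Q$, the functor $F_{Q,c}$ is free on
$$Y_{Q,c}=\mathrm{Irr}_n(Q)\sqcup(\pi_n(Q)\setminus\{[c]\}).$$
Let $\hat Q\supseteq Q$ be the level-$(n+1)$ piece containing $Q$. Then $\pi_n(Q)\to\pi_{n+1}(\hat Q)$ is injective, so with $\mathrm{Irr}_n(Q)\subseteq\mathrm{Irr}_{n+1}(\hat Q)$ we may regard $Y_{Q,c}$ as a subset of $Y_{\hat Q,c}$. Given the isomorphism for $F_{Q,c}$, that for $F_{\hat Q,c}$ can be chosen so that restriction $F_{\hat Q,c}\to F_{Q,c}$ becomes the projection $M^{Y_{\hat Q,c}}\to M^{Y_{Q,c}}$.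

*Proof.* Induction on $n$. For $n=0$ we have $D_0=\emptyset$, so there are no equations, $\mathrm{Irr}_0(Q)=W_0(Q)$, and $N_0(Q)$ has no edges. Then $F_{Q,c}(M)=M^{W_0(Q)}\times M^{(\Delta\cap Q)\setminus\{c\}}$, as claimed. Now assume freeness at level $n$ for all pieces and base points. Let $\hat Q$ be a level-$(n+1)$ piece, $c\in\Delta\cap\hat Q$, and $Q_0$ the level-$n$ piece containing $c$; it plays the role of $Q$ in the statement.

**Step 1: a tree of pieces.** This prepares the outward solution. Let $\mathcal T$ be obtained from the subtree spanned by $\hat Q$ by contracting each level-$n$ piece $Q\subseteq\hat Q$ to a vertex. Its edges are the edges $\{e,ek\}$ of $C$ in $\hat Q$ with colour $k\in I_{n+1}\setminus I_n$. The graph $\mathcal T$ is connected. A cycle in it would lift, by inserting paths inside pieces, to a closed path in $C$ crossing some edge exactly once, which is impossible. So $\mathcal T$ is a tree.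

**Step 2: which equations are new.** An element of $\mathrm{Sol}_{n+1}(\hat Q)(M)$ consists of elements $\sigma_Q\in\mathrm{Sol}_n(Q)(M)$, one for each level-$n$ piece $Q\subseteq\hat Q$, and values $\varphi(c_1,k)$ at the walls with $k\in I_{n+1}\setminus I_n$. They are subject to (4) for $k\in I_{n+1}\setminus I_n$ and $c_1\in\Delta\cap\hat Q$. Such a $k$ lies in $D$ and $d_k\in G_n$.

If $c_1k=c_1$ with $c_1\in Q$, then $c_1h_k=c_1d_k^{-1}\in\Delta\cap Q$, and the equation is (5) with $c_1$ for $c$. Its right side and $P(c_1)$ depend only on $\sigma_Q$. So it determines $\varphi(c_1,k)$ uniquely, naturally in $M$ (homomorphisms respect division), and imposes nothing else.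

If $c_1k\neq c_1$ with $c_1\in Q$ and $c_1k\in Q'$, then $Q\ne Q'$ are adjacent in $\mathcal T$, and $c_1h_k=(c_1k)d_k^{-1}\in\Delta\cap Q'$. The equation is (6) with $c_1$ for $c$. Its left side is a value of type $\mathrm{ev}$ for $\sigma_Q$ (with $c'=c_1$, $g=1$). Its right side is one for $\sigma_{Q'}$ (with $c'=c_1h_k$, $g=d_k$).

The equations (6) on the edge $\{e,ek\}$ come from $c_1=e$ if $e\in\Delta$ and from $c_1=ek$ if $ek\in\Delta$. By Lemma 10 with $r=k$, at most one of $e,ek$ lies in $\Delta$. So each edge of $\mathcal T$ carries at most one equation (6).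

**Step 3: solving outward.** Root $\mathcal T$ at $Q_0$. Each $Q\ne Q_0$ has a parent $Q^-$, and each edge of $\mathcal T$ is the parent edge of exactly one $Q$. Call $Q$ *conditioned* if its parent edge carries an equation (6), and *unconditioned* otherwise. We describe all solutions with $P(c)=1$, going outward.

At the root, choose $\sigma_{Q_0}\in F_{Q_0,c}(M)\cong M^{Y_{Q_0,c}}$ with the given isomorphism.

If $Q\neq Q_0$ is unconditioned, $\sigma_Q\in\mathrm{Sol}_n(Q)(M)$ is arbitrary. If $\Delta\cap Q\ne\emptyset$, pick $c'$ in it. By (T1) and induction, $\mathrm{Sol}_n(Q)(M)\cong M\times F_{Q,c'}(M)\cong M^{\mathrm{Irr}_n(Q)\sqcup\pi_n(Q)}$, the factor $M$ being labelled by $[c']$. If $\Delta\cap Q=\emptyset$, then there are no equations, $\mathrm{Sol}_n(Q)(M)=M^{W_n(Q)}$, $W_n(Q)=\mathrm{Irr}_n(Q)$ and $\pi_n(Q)=\emptyset$, so the same formula holds.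

If $Q$ is conditioned, let $c_1$ and $k$ belong to its equation. Either $c_1\in Q$, and we put $c'_Q=c_1$, $g=1$; or $c_1\in Q^-$, and we put $c'_Q=c_1h_k\in\Delta\cap Q$, $g=d_k$. In both cases the equation says $\mathrm{ev}(\sigma_Q)=x$, where $x$ is the other side of (6), determined naturally by $\sigma_{Q^-}$. By (T2) and induction, the possible $\sigma_Q$ are parametrized, naturally, by $F_{Q,c'_Q}(M)\cong M^{\mathrm{Irr}_n(Q)\sqcup(\pi_n(Q)\setminus\{[c'_Q]\})}$.

Every piece has finite distance from $Q_0$ in $\mathcal T$. So a choice of all these parameters determines all $\sigma_Q$ by recursion on the distance, and conversely the $\sigma_Q$ determine the parameters. The values $\varphi(c_1,k)$ at walls with $k\in I_{n+1}\setminus I_n$ are arbitrary if $c_1\notin\Delta$ and determined by (5) if $c_1\in\Delta$. The arbitrary ones are exactly the elements of $\mathrm{Irr}_{n+1}(\hat Q)$ outside $\bigsqcup_Q\mathrm{Irr}_n(Q)$, as $k\notin X$. Hence $F_{\hat Q,c}$ is free on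
$$\mathrm{Irr}_{n+1}(\hat Q)\sqcup(\pi_n(Q_0)\setminus\{[c]\})\sqcup\bigsqcup_{Q\text{ uncond.}}\pi_n(Q)\sqcup\bigsqcup_{Q\text{ cond.}}(\pi_n(Q)\setminus\{[c'_Q]\}),\tag{8}$$
and restriction to $Q_0$ is the projection onto $M^{Y_{Q_0,c}}$.

**Step 4: identifying the index set.** It remains to recognize the last three parts of (8) as $\pi_{n+1}(\hat Q)\setminus\{[c]\}$. The graph $N_{n+1}(\hat Q)$ arises from $\bigsqcup_QN_n(Q)$ by adding the edges $c_1 - c_1h_k$ with $k\in I_{n+1}\setminus I_n$, $c_1\in\Delta\cap\hat Q$ and $c_1k\ne c_1$, that is, one edge for each conditioned $Q$, joining $c'_Q$ to a vertex in $Q^-$. So $\pi_{n+1}(\hat Q)$ is obtained from $\bigsqcup_Q\pi_n(Q)$ by gluing each $[c'_Q]$ to one element of $\pi_n(Q^-)$. Starting from any element, replace it by the one it is glued to in the parent piece as long as it has the form $[c'_Q]$. This moves toward the root, so it ends at a well-defined element not of the form $[c'_Q]$. Two glued elements have the same end, so each class of $\pi_{n+1}(\hat Q)$ contains exactly one element of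
$$\pi_n(Q_0)\sqcup\bigsqcup_{Q\text{ uncond.}}\pi_n(Q)\sqcup\bigsqcup_{Q\text{ cond.}}(\pi_n(Q)\setminus\{[c'_Q]\}).$$
Hence $\pi_n(Q_0)\to\pi_{n+1}(\hat Q)$ is injective. Removing the class of $c$, which corresponds to $[c]\in\pi_n(Q_0)$, we see that (8) is $\mathrm{Irr}_{n+1}(\hat Q)\sqcup(\pi_{n+1}(\hat Q)\setminus\{[c]\})=Y_{\hat Q,c}$, compatibly with $Y_{Q_0,c}\subseteq Y_{\hat Q,c}$. ∎

*Proof of Theorem 1.* A free loop of ${\bf B}_2$ is isomorphic to some $L=(K,*)$ as in Section 5; let $L'$ be a subloop, with the notation above. Let $Q_n$ be the level-$n$ piece containing $c_0$. Since $G=\bigcup G_n$ is transitive on $C_0$, we have $C_0=\bigcup Q_n$, $\Delta=\bigcup(\Delta\cap Q_n)$ and $W=\bigcup W_n(Q_n)$, and each equation (4) belongs to $\mathrm{Sol}_n(Q_n)$ for all large $n$. So the set of pairs in Proposition 9 is the inverse limit $\varprojlim_nF_{Q_n,c_0}(M)$ under restriction. Put $Y_n=Y_{Q_n,c_0}$, and choose the isomorphisms of Proposition 12 successively for $n=0,1,2,\dots$. The limit becomes, naturally in $M$, the inverse limit of the projections between $M^{Y_0},M^{Y_1},\dots$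 for $Y_0\subseteq Y_1\subseteq\cdots$, which is $M^Y$ with $Y=\bigcup Y_n$. Hence
$$\mathrm{Hom}(L',M)\cong M^Y\cong\mathrm{Hom}(B(Y),M)$$
naturally in $M\in{\bf B}_2$, and $L'\cong B(Y)$ by Yoneda's lemma. ∎

## 11. The rank formula, embeddings, and projective loops

The rank $|Y|$ of $B(Y)$ is an isomorphism invariant. Elementary abelian $2$-groups lie in ${\bf B}_2$. The homomorphism $B(Y)\to\mathbb F_2^{(Y)}$ sending generators to the standard basis is onto, and every homomorphism from $B(Y)$ to an elementary abelian $2$-group factors uniquely through it, since a linear map may be prescribed on the basis. So $\mathbb F_2^{(Y)}$ is the largest elementary abelian $2$-group quotient of $B(Y)$, and its dimension is $|Y|$.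

**Theorem 2.** (1) *(Rank formula.)* With the notation of Sections 6 and 7, a subloop $L'\le B(X)$ is free of rank
$$\bigl|\{(c,i)\in W:\ i\in X\text{ or }c\notin\Delta\}\bigr|+\bigl|\pi_0(N)\setminus\{[c_0]\}\bigr|,$$
where $N$ is the graph on $\Delta$ with edges $c - ch_k$ $(c\in\Delta,\ k\in D,\ ck\neq c)$.

(2) If $|X|\ge2$ and $\varepsilon:B(X)\to C_2$ is a homomorphism that is $0$ on some $x\in X$ and $1$ on some $y\in X$, then the subloop $\ker\varepsilon$ is free of infinite rank. Consequently, for $|X|\ge2$: $B(Y)$ embeds in $B(X)$ if and only if $|Y|\le\max(|X|,\aleph_0)$. The subloops of $B(X)$ are, up to isomorphism, exactly these $B(Y)$.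

(3) The projective objects of ${\bf B}_2$ (retracts of free loops) are exactly the free loops.

Here $C_2=\{0,1\}$ is written additively. Before the proof, let us test (1) in three cases. For $L'=K$, $C_0=\Delta=\{c_0\}$ and every $(c_0,i)$ is a wall; those with $i\in X$ count, and the rank is $|X|$. For $L'=\{1\}$ there are no walls, $\Delta=H$, and $N$ has all edges $h - hh_k$; it is connected because the $h_k$ generate $H$, so the rank is $0$. For $L'=\{1,x\}$ with $x\in X$, Section 6 shows that $(c_0,x)$ is the only wall, and it counts. As $x\notin D$, $N$ has all edges $c - ch_k$, so it is connected and the rank is $1$, as it should be for a group of order two.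

*Proof of (1).* In the proof of Theorem 1, $Y=\bigcup Y_n$ with $Y_n=\mathrm{Irr}_n(Q_n)\sqcup(\pi_n(Q_n)\setminus\{[c_0]\})$. The union of the sets $\mathrm{Irr}_n(Q_n)$ is $\{(c,i)\in W:i\in X\text{ or }c\notin\Delta\}$. The maps $\pi_n(Q_n)\to\pi_{n+1}(Q_{n+1})$ are injective, and $N$ is the union of the graphs $N_n(Q_n)$. So the union of the sets $\pi_n(Q_n)$ along these injections is $\pi_0(N)$.

*Proof of (2).*

**Step 1: a convenient model.** We arrange that two letters survive a certain quotient. By Lemma 5 choose the data so that some letter $k\in I_1$ has $d_k=xy$. Apply Step 2 of Proposition 6 with $M=C_2$; here $S_M\cong C_2$. By uniqueness of extensions, $\varepsilon$ is the restriction to $K$ of a homomorphism $\Phi:G\to C_2$ with $\Phi(x)=0$, $\Phi(y)=1$ and $\Phi(k)=\Phi(d_k)=\Phi(x)+\Phi(y)=1$.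

**Step 2: infinitely many walls.** Put $I'=\{i\in I:\Phi(i)=1\}\supseteq\{y,k\}$ and $L'=\ker\varepsilon=K\cap\ker\Phi$. A conjugate of a letter $i$ lies in $\ker\Phi$ iff $i\notin I'$. So $L'$ consists of $1$ and all conjugates of letters in $I\setminus I'$, and $G'$ is the normal closure of $I\setminus I'$ in $G$. Killing these letters leaves the free product on $I'$, so $C_0=G/G'\cong G(I')$, which is infinite because $|I'|\ge2$. As $G'$ is normal and contains $x$, we have $cx=c$ for all $c\in C_0$. Thus all pairs $(c,x)$, $c\in C_0$, are walls with $x\in X$, and by (1) the rank of $\ker\varepsilon$ is infinite.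

**Step 3: which $B(Y)$ embed.** If $Y\subseteq X$, then $B(Y)\to B(X)\to B(Y)$, where the second map fixes $Y$ and sends $X\setminus Y$ to $1$, is the identity; so $B(Y)$ embeds in $B(X)$. Hence $B(Y)$ embeds in $B(X)$ whenever $|Y|\le|X|$. Now let $|Y|\le\aleph_0$ and choose distinct $x,y\in X$. Let $\varepsilon$ be the homomorphism $B(\{x,y\})\to C_2$ with $x\mapsto0$, $y\mapsto1$. Its kernel is free of infinite rank, so $B(Y)$ embeds in $\ker\varepsilon\le B(\{x,y\})\le B(X)$. These two cases cover $|Y|\le\max(|X|,\aleph_0)$. Conversely, if $B(Y)$ embeds in $B(X)$, then $|Y|\le|B(Y)|\le|B(X)|\le\max(|X|,\aleph_0)$, because $B(X)$ is generated by $X$ under finitely many operations. The last statement of (2) follows from Theorem 1.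

*Proof of (3).* A free loop is a retract of itself. Conversely, if $A\to B(Z)\to A$ is the identity, then the first map is injective, so $A$ is isomorphic to its image, a subloop of $B(Z)$. By Theorem 1 it is free. The retracts of free loops are indeed the loops with the lifting property against surjective homomorphisms. Free loops have it, by lifting the images of the generators, and it passes to retracts. And if $A$ has it, lifting $\mathrm{id}_A$ through the surjection $B(A)\to A$ that extends the identity map of the set $A$ makes $A$ a retract of $B(A)$. ∎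

For $|X|\le1$ the loop $B(X)$ has order $1$ or $2$, and its subloops are $B(\emptyset)$ and $B(X)$.
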